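\title{Spectral multipliers on two-step stratified groups:\\ the threshold $d/2$ can fail}

\begin{abstract}
Let $L$ be a sub-Laplacian on a stratified Lie group of topological dimension $d$. We show that a scale-invariant local $L^2$-Sobolev condition of order $s>d/2$ on a function $F$ does not in general make $F(L)$ bounded on $L^p$ for all $1<p<\infty$. On the free two-step nilpotent group on four generators, where $d=10$, no order $s<6$ suffices. There is an example with $d=9$, hence examples in every dimension $d\ge9$, and on products of such groups the excess over $d/2$ is unbounded. The proof isolates the part of the kernel of an oscillating multiplier that comes from central frequencies near which one rotation speed of the group structure vanishes, and shows that this part spreads over an unusually large set.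
\end{abstract}

\section{Introduction}

\subsection{The problem}
A \emph{stratified Lie group} is a connected, simply connected nilpotent Lie group $G$ whose Lie algebra is a direct sum $\mathfrak g=\mathfrak g_1\oplus\dots\oplus\mathfrak g_k$ with $[\mathfrak g_1,\mathfrak g_j]=\mathfrak g_{j+1}$ for $1\le j<k$ and $[\mathfrak g_1,\mathfrak g_k]=0$. The maps that multiply $\mathfrak g_j$ by $r^j$ define automorphisms $\delta_r$, $r>0$, of $G$; they multiply Haar measure by $r^Q$, where $Q=\sum_jj\dim\mathfrak g_j$ is the \emph{homogeneous dimension}. The topological dimension is $d=\sum_j\dim\mathfrak g_j$, and $Q>d$ unless $G$ is abelian. Let $X_1,\dots,X_{d_1}$ be the left-invariant vector fields given by a basis of $\mathfrak g_1$. The \emph{sub-Laplacian}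
\[
L=-(X_1^2+\dots+X_{d_1}^2)
\]
extends to a positive self-adjoint operator on $L^2(G)$, so that $F(L)$ is defined by the spectral theorem for every Borel function $F\colon\mathbb R\to\mathbb C$. For bounded $F$ we say that $F(L)$ is \emph{bounded on $L^p$} if $\|F(L)f\|_p\le C\|f\|_p$ for all $f\in L^2\cap L^p$, and we write $\|F(L)\|_{p\to p}$ for the best constant.

Boundedness on $L^2$ requires no smoothness of $F$; for $p\ne2$ the question is how much is required. Since $L(f\circ\delta_r)=r^2(Lf)\circ\delta_r$, we have $F(L)(f\circ\delta_r)=(F(r^2L)f)\circ\delta_r$, and therefore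
\begin{equation}\label{eq:dilation}
\|F(rL)\|_{p\to p}=\|F(L)\|_{p\to p}\qquad(r>0).
\end{equation}
So smoothness should be measured in a scale-invariant way. Fix a nonzero $\eta\in C_c^\infty((0,\infty))$ and set, for $s\ge0$,
\[
\|F\|_{L^2_{s,\mathrm{sloc}}}=\sup_{r>0}\|F(r\,\cdot)\eta\|_{L^2_s(\mathbb R)},\qquad \|f\|_{L^2_s(\mathbb R)}^2=\int_{\mathbb R}(1+\kappa^2)^s|\hat f(\kappa)|^2\,d\kappa .
\]
This norm counts $s$ derivatives in $L^2$ on each dyadic scale, uniformly in the scale; for integer $s$ it is finite as soon as $\sup_{\lambda>0}|\lambda^jF^{(j)}(\lambda)|<\infty$ for $0\le j\le s$. Call $s$ \emph{sufficient} for $L$ if $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ implies that $F(L)$ is bounded on $L^p(G)$ for all $p\in(1,\infty)$. The norm increases with $s$, so every number larger than a sufficient one is sufficient.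

By a theorem of Christ and of Mauceri and Meda, every $s>Q/2$ is sufficient. For $G=\mathbb R^d$ and $L=-\Delta$ this reads $s>d/2$, and Example~\ref{ex:euclid} recalls why no $s<d/2$ can be sufficient there. On a nonabelian group the numbers $d$ and $Q$ compete. For Heisenberg and Heisenberg-type groups (M\"uller and Stein, Hebisch) and for several further subclasses of two-step groups, every $s>d/2$ is sufficient, and in those results the threshold $d/2$ is sharp. This suggests that the topological dimension always decides. The problem, which we take from \cite{Niedorf}, is whether it does: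

\begin{quote}
\emph{Is every $s>d/2$ sufficient, for every stratified Lie group $G$ of topological dimension $d$ and every sub-Laplacian $L$ on $G$?}
\end{quote}

The answer is no, already in step two.

\subsection{Results}
Let $\mathbb H=\mathbb R^4$ be the quaternions with the inner product $\langle a,b\rangle=\operatorname{Re}(a\bar b)$, let $E\subseteq\operatorname{Im}\mathbb H=\mathbb R^3$ be a subspace of dimension $m\in\{2,3\}$, and let $\operatorname{pr}_E$ be the orthogonal projection onto $E$. Let $G_m=\mathfrak g_1\times\mathfrak g_2$ with $\mathfrak g_1=\mathbb H$, $\mathfrak g_2=\operatorname{Im}\mathbb H\oplus E$ and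
\[
(x,u)(y,u')=\bigl(x+y,\;u+u'+\tfrac12[x,y]\bigr),\qquad [x,y]=\bigl(\operatorname{Im}(y\bar x),\ \operatorname{pr}_E\operatorname{Im}(\bar xy)\bigr).
\]
We check in Section~\ref{sec:spectral} that $G_m$ is a two-step stratified group, with $d=m+7$ and $Q=2m+10$, and that $G_3$ is the free two-step nilpotent group $N_{4,2}$ on four generators. Let $L$ be the sub-Laplacian of the standard orthonormal basis of $\mathbb H$. As usual $1/p+1/p'=1$, and for $s=k+\vartheta$ with $k\in\mathbb N_0$, $0<\vartheta<1$, the norm $\|f\|_{C^s}$ is the sum of $\|f^{(j)}\|_\infty$, $j\le k$, and the $\vartheta$-H\"older seminorm of $f^{(k)}$.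

\begin{theorem}\label{thm:single}
Let $m\in\{2,3\}$ and $s_*=m+3$, so that $s_*=6=\frac d2+1$ if $m=3$ and $s_*=5=\frac{d+1}2$ if $m=2$. For every $s\in(d/2,s_*)$ there is a bounded $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ such that $F(L)$ is unbounded on $L^p(G_m)$ for all $p\in(1,2)$ with $\frac1{p'}<\frac{s_*-s}{2m+7}$, and for the dual exponents. If $s\notin\mathbb N$, one also has $\sup_{r>0}\|F(r\,\cdot)\eta\|_{C^s}<\infty$.
\end{theorem}

For instance, on $N_{4,2}$, where $d/2=5$ and $Q/2=8$, every sufficient $s$ is at least $6$, and for $s=11/2$ the operator $F(L)$ is unbounded on $L^p$ for $1<p<26/25$. The operators of Theorem~\ref{thm:single} are not of weak type $(1,1)$ either: otherwise Marcinkiewicz interpolation with $L^2$ would make them bounded on $L^p$ for $1<p<2$.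

\begin{theorem}\label{thm:product}
Let $\mathbf G=G_{m_1}\times\dots\times G_{m_n}\times\mathbb R^\ell$ with $n\ge1$, $\ell\ge0$, $m_i\in\{2,3\}$, let $\mathbf L=\sum_iL^{(i)}-\Delta_{\mathbb R^\ell}$, where $L^{(i)}$ is the sub-Laplacian above on the $i$-th factor, and let $d=\dim\mathbf G$. Put
\[
s_*=\frac d2+\frac12+\frac12\sum_i(m_i-2).
\]
For every $s\in(d/2,s_*)$ there is a bounded $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$ such that $F(\mathbf L)$ is unbounded on $L^p(\mathbf G)$ for all $p>1$ sufficiently close to $1$ (depending on $s$), and for the dual exponents.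
\end{theorem}

The groups $G_2\times\mathbb R^{d-9}$ give counterexamples in every dimension $d\ge9$. On the $n$-fold product of $N_{4,2}$ no $s<\frac d2+\frac{n+1}2$ is sufficient, so the excess over $d/2$ is unbounded. We do not claim that these lower bounds are the exact thresholds, and we say nothing about groups with $d\le8$.

\subsection{Plan and conventions}
Section~\ref{sec:chirp} reduces both theorems to a lower bound for one family of multipliers $F_R$, which is obtained by pairing $F_R(\mathbf L)h$, $h$ the heat kernel, with a test function; the method is carried out on $\mathbb R^d$. Section~\ref{sec:spectral} diagonalizes $\mathbf L$. Section~\ref{sec:model} computes a model case, the product of two Heisenberg groups, which shows what the test function should be and where the gain on $G_m$ comes from. Sections~\ref{sec:test} and~\ref{sec:pointwise} contain the $L^2$ estimates and the pointwise estimate for the test function.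

We treat $\mathbf G$ directly. The case $n=1$, $\ell=0$ is $G_m$, with the same $s_*$; a reader interested in Theorem~\ref{thm:single} only may drop all products over $i$ and the variables $z,\zeta$. The large parameter $R$ satisfies $R\ge R_0$, with $R_0\ge4$ large. The letters $C,c$ denote positive constants that do not depend on $R$ or on the variables $x,u,z,t,\xi$, and may change from line to line; $c_0,\dots,c_3$ are fixed. Inner products $(f,g)=\int f\bar g$ are linear in $f$, and $\hat f(\kappa)=\int f(t)e^{-i\kappa t}\,dt$.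

\section{Chirped multipliers and the duality method}\label{sec:chirp}

\subsection{Three standard tools}
Let $\phi$ be a real smooth function on a compact interval $I$ and let $\psi$ be smooth with compact support in the interior of $I$.
\begin{itemize}
\item[(NS)] \emph{Nonstationary phase.} If $|\phi'|\ge\Lambda$, $|\phi^{(k)}|\le C_k\Lambda$ for $k\ge2$ and $|\psi^{(k)}|\le C_kK$ for $k\ge0$, then $|\int e^{i\phi}\psi|\le C_N'K\Lambda^{-N}$, where $C'_N$ depends only on $N$, $|I|$ and the $C_k$. (Integrate by parts $N$ times, using $e^{i\phi}=(i\phi')^{-1}(e^{i\phi})'$.)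
\item[(VdC)] \emph{Van der Corput's lemma.} If $|\phi''|\ge\Lambda$, then $|\int e^{i\phi}\psi|\le C\Lambda^{-1/2}(\|\psi\|_\infty+\|\psi'\|_1)$ with an absolute constant $C$.
\item[(G)] \emph{Gaussian integrals.} For $z\in\mathbb R^N$ and $\operatorname{Re}\gamma>0$, with the principal branch of the power,
\[
e^{-\gamma|z|^2}=(4\pi\gamma)^{-N/2}\int_{\mathbb R^N}e^{iy\cdot z-|y|^2/4\gamma}\,dy .
\]
\end{itemize}

\subsection{The multipliers $F_R$}
We want multipliers supported at scale $1$ that oscillate with frequency $R$ and whose kernels can be computed. Superpositions of $e^{-iRt\lambda}$, $1\le t\le2$, have both properties, because $e^{-iRtL}$ applied to the heat kernel is the heat kernel at the complex time $1+iRt$.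

Fix $n\ge1$ and smooth functions with values in $[0,1]$: $\rho\in C_c^\infty((1,2))$ with $\rho=1$ on $[\frac54,\frac74]$, and $\chi\in C_c^\infty((3n-2,3n+2))$ with $\chi=1$ on $[3n-1,3n+1]$. Put $\lambda_0=3n-\frac32$ and
\[
\rho_R(t)=\rho(t)e^{iRt^2/2},\qquad \Phi_R(\lambda)=\int\rho_R(t)\,e^{-iRt(\lambda-\lambda_0)}\,dt,\qquad F_R=\chi\Phi_R .
\]
Without the chirp $e^{iRt^2/2}$, the function $\Phi_R$ would be $\hat\rho(R(\lambda-\lambda_0))$, a bump of height $1$ and width $1/R$. The chirp keeps the $L^2$ norm but spreads it out to height $R^{-1/2}$ over an interval of length $1$. This lowers the sup norm of the $k$-th derivative from $R^k$ to $R^{k-1/2}$, which is what the H\"older statement in Theorem~\ref{thm:single} needs.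

\begin{lemma}\label{lem:chirp}
We have $\|\Phi_R\|_\infty\le CR^{-1/2}$, and $|\Phi_R|\ge cR^{-1/2}$ on $[3n-\frac14,3n+\frac14]$. For every $s\ge0$,
\begin{equation}\label{eq:norms}
\sup_{r>0}\|F_R(r\,\cdot)\eta\|_{L^2_s}\le C_sR^{s-1/2},\qquad \sup_{r>0}\|F_R(r\,\cdot)\eta\|_{C^s}\le C_sR^{s-1/2}\quad(s\notin\mathbb N_0).
\end{equation}
\end{lemma}

\begin{proof}
The derivative $\Phi_R^{(k)}$ is an integral with amplitude $(-iRt)^k\rho(t)$ and a phase whose second derivative is $R$, so $|\Phi_R^{(k)}|\le C_kR^{k-1/2}$ by (VdC). If $F_R(r\,\cdot)\eta\neq0$, then $r$ lies in a fixed compact subset of $(0,\infty)$. Hence the $j$-th derivative of $f=F_R(r\,\cdot)\eta$ is bounded by $C_jR^{j-1/2}$ and is supported in $\operatorname{supp}\eta$, which gives the first bound in \eqref{eq:norms} for integer $s$. For $s=k+\vartheta$, $0<\vartheta<1$, use $\|f\|_{L^2_s}\le\|f\|_{L^2_k}^{1-\vartheta}\|f\|_{L^2_{k+1}}^{\vartheta}$ (H\"older's inequality on the Fourier side) and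
\[
|f^{(k)}(\lambda)-f^{(k)}(\lambda')|\le\bigl(2\|f^{(k)}\|_\infty\bigr)^{1-\vartheta}\bigl(\|f^{(k+1)}\|_\infty|\lambda-\lambda'|\bigr)^{\vartheta}.
\]
For the lower bound put $\lambda'=\lambda-\lambda_0$. Completing the square gives $|\Phi_R(\lambda)|=|\int\rho(t)e^{iR(t-\lambda')^2/2}dt|$. Integrate (G), with $N=1$ and $z=\lambda'-t$, against $\rho(t)\,dt$ and let $\gamma\to-iR/2$ from the right half-plane; dominated convergence yields
\[
|\Phi_R(\lambda)|=\Bigl(\frac{2\pi}R\Bigr)^{1/2}\Bigl|\frac1{2\pi}\int\hat\rho(\kappa)e^{i\kappa\lambda'}e^{-i\kappa^2/2R}\,d\kappa\Bigr| .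
\]
Since $|e^{-i\kappa^2/2R}-1|\le\kappa^2/2R$, the last modulus is $\rho(\lambda-\lambda_0)+O(R^{-1})$, and $\rho(\lambda-\lambda_0)=1$ for $|\lambda-3n|\le\frac14$.
\end{proof}

\subsection{Reduction to a lower bound}
If $\|F_R(L)\|_{p\to p}$ grows faster than $R^{s-1/2}$, then no estimate by the $L^2_{s,\mathrm{sloc}}$ norm can hold. Placing the $F_R$ at different scales turns this into a single counterexample.

\begin{lemma}\label{lem:reduction}
Let $L$ be a sub-Laplacian on a stratified group $G$, and let $s_0,d_0>0$. Suppose that there is $f_0\in L^1\cap L^2$ with $\|F_R(L)f_0\|_p\ge c_pR^{s_0-1/2-d_0/p'}$ for $1<p<2$ and $R\ge R_0$. Then for $0<s<s_0$ there is a bounded $F$ with $\|F\|_{L^2_{s,\mathrm{sloc}}}<\infty$, and with $\sup_r\|F(r\,\cdot)\eta\|_{C^s}<\infty$ if $s\notin\mathbb N$, such that $F(L)$ is unbounded on $L^p$ and on $L^{p'}$ for all $p\in(1,2)$ with $1/p'<(s_0-s)/d_0$.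
\end{lemma}

\begin{proof}
Let $I=[3n-2,3n+2]$, $R_k=2^kR_0$ and
\[
F(\lambda)=\sum_{k\ge1}R_k^{-(s-1/2)}F_{R_k}(8^k\lambda).
\]
The $k$-th term is supported in $8^{-k}I$ and bounded by $CR_k^{-s}$. Since $\frac{3n+2}{3n-2}\le5<8$, these intervals are disjoint, so $F$ is bounded. For each $r$, the number of $k$ for which $8^{-k}I$ meets $r\operatorname{supp}\eta$ is bounded by a constant depending only on $\eta$ and $n$. So \eqref{eq:norms} gives the two norm bounds for $F$.

Suppose that $F(L)$ is bounded on $L^p$, $1<p<2$. Choose $\tilde\chi\in C_c^\infty\bigl((\frac{3n+2}8,\,8(3n-2))\bigr)$ with $\tilde\chi=1$ on $I$. It vanishes on $8^jI$ for $j\ne0$, so $F(\lambda)\tilde\chi(8^k\lambda)=R_k^{-(s-1/2)}F_{R_k}(8^k\lambda)$. The operator $\tilde\chi(L)$ is bounded on $L^p$ by the theorem of Christ and Mauceri--Meda. Using \eqref{eq:dilation} twice,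
\[
R_k^{-(s-1/2)}\|F_{R_k}(L)\|_{p\to p}\le\|\tilde\chi(L)\|_{p\to p}\|F(L)\|_{p\to p}<\infty\qquad(k\ge1).
\]
The left side is at least $cR_k^{s_0-s-d_0/p'}$, which is unbounded if $1/p'<(s_0-s)/d_0$.

Finally, $L$ commutes with complex conjugation, so $\overline{F(L)f}=\overline F(L)\bar f$, and $F(L)$ and $\overline F(L)=F(L)^*$ have the same norm on each $L^q$. From $|(F(L)f,g)|=|(f,\overline F(L)g)|$ it follows that $F(L)$ is bounded on $L^p$ if and only if it is bounded on $L^{p'}$.
\end{proof}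

For $f_0$ we take the heat kernel. On a stratified group $e^{-tL}f=f*h_t$, where $h=h_1$ is a Schwartz function \cite{Folland} with $\int h=1$, $h_t=t^{-Q/2}h\circ\delta_{t^{-1/2}}$ and $e^{-tL}h_{t'}=h_{t+t'}$. Let $M=\sum_im_i$, so that $d=7n+M+\ell$ for $\mathbf G$, and put
\[
d_*=2M+6n+\ell+1 .
\]
Then $s_*=M+\frac52n+\frac\ell2+\frac12=\frac12(d_*-n)$.

\begin{proposition}\label{prop:lower}
Let $h$ be the heat kernel of $\mathbf L$ at time $1$. For $1<p<2$ and $R\ge R_0$,
\[
\|F_R(\mathbf L)h\|_p\ge c\,R^{\,s_*-1/2-d_*/p'} .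
\]
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:single} and~\ref{thm:product} from Proposition~\ref{prop:lower}]
Apply Lemma~\ref{lem:reduction} with $f_0=h$, $s_0=s_*$, $d_0=d_*$. For $n=1$, $\ell=0$ one has $d_*=2m+7$ and $s_*=m+3$.
\end{proof}

\subsection{Lower bounds by duality}
Let $f,g\in L^2$ and suppose that for some $\mathcal N,V>0$
\begin{equation}\label{eq:dual-hyp}
|(f,g)|\ge c\mathcal N^2,\qquad \|g\|_2\le C\mathcal N,\qquad\|g\|_\infty\le C\mathcal NV^{-1/2}.
\end{equation}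
For $1<p<2$ we have $\|g\|_{p'}\le\|g\|_\infty^{1-2/p'}\|g\|_2^{2/p'}\le C\mathcal NV^{-1/2+1/p'}$, and H\"older's inequality gives
\begin{equation}\label{eq:dual}
\|f\|_p\ge c\,\mathcal N\,V^{1/2-1/p'} .
\end{equation}
One should think of $g$ as a piece of $f$ of $L^2$ norm $\mathcal N$ that is spread evenly over a set of volume $V$. The freedom to test only a piece of $f$ is the point: a piece with small $\mathcal N$ can dominate for $p$ near $1$ if its $V$ is large.

\begin{example}[$\mathbb R^d$]\label{ex:euclid}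
Let $L=-\Delta$ on $\mathbb R^d$, take $n=1$ in the definition of $F_R$, and let $f=F_R(L)h$, $g=\Phi_R(L)h$. As $\hat h(\zeta)=e^{-|\zeta|^2}$, Lemma~\ref{lem:chirp} gives $\|g\|_2\le CR^{-1/2}$ and
\[
(f,g)=(2\pi)^{-d}\int\chi(|\zeta|^2)\,|\Phi_R(|\zeta|^2)|^2e^{-2|\zeta|^2}d\zeta\ge cR^{-1}.
\]
Moreover $g=\int\rho_R(t)e^{iRt\lambda_0}\Gamma_t\,dt$, where $\Gamma_t$ has Fourier transform $e^{-(1+iRt)|\zeta|^2}$; by (G),
\begin{equation}\label{eq:Gamma}
\Gamma_t(z)=\bigl(4\pi(1+iRt)\bigr)^{-d/2}\exp\Bigl(-\frac{|z|^2}{4(1+R^2t^2)}\Bigr)\exp\Bigl(\frac{i|z|^2}4\,\frac{Rt}{1+R^2t^2}\Bigr).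
\end{equation}
The function $y\mapsto y/(1+y^2)$ has second derivative $2y(y^2-3)/(1+y^2)^3>0$ for $y>\sqrt3$, so the phase $\frac12Rt^2+Rt\lambda_0+\frac14|z|^2Rt/(1+R^2t^2)$ has second derivative at least $R$ on $[1,2]$. The middle factor in \eqref{eq:Gamma} is monotone in $t$ with values in $(0,1]$, so the amplitude has sup norm and total variation $O(R^{-d/2})$. By (VdC), $\|g\|_\infty\le CR^{-(d+1)/2}$. Thus \eqref{eq:dual-hyp} holds with $\mathcal N=R^{-1/2}$ and $V=R^d$, the volume of a ball of radius $R$, and $\|F_R(L)h\|_p\ge cR^{(d-1)/2-d/p'}$. By Lemma~\ref{lem:reduction}, no $s<d/2$ is sufficient.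
\end{example}

To beat $d/2$ on a group of dimension $d$ we must find a piece of $F_R(L)h$ with $\mathcal NV^{1/2}$ much larger than $R^{(d-1)/2}$. On $G_m$ the piece will have $\mathcal N=R^{-1}$ and $V=R^{2m+7}$, and on $\mathbf G$ it will have $\mathcal N=R^{-(n+1)/2}$ and $V=R^{d_*}$.

\section{Spectral decomposition}\label{sec:spectral}

\subsection{The maps $J_\mu$}
We use the following facts: $\operatorname{Re}(ab)=\operatorname{Re}(ba)$; for imaginary $p,q$ the Euclidean inner product is $p\cdot q=\operatorname{Re}(p\bar q)=-\operatorname{Re}(pq)$; imaginary units square to $-1$, and orthogonal ones anticommute; for $x\ne0$ the map $\operatorname{Ad}_xq=xqx^{-1}$ is a rotation of $\operatorname{Im}\mathbb H$.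

For $\mu=(\mu_+,\mu_-)\in\operatorname{Im}\mathbb H\oplus E$ put $J_\mu x=\mu_+x+x\mu_-$. We have $\mu_+\cdot\operatorname{Im}(y\bar x)=\operatorname{Re}(\mu_+x\bar y)$ and $\mu_-\cdot\operatorname{Im}(\bar xy)=\operatorname{Re}(\mu_-\bar yx)=\operatorname{Re}(x\mu_-\bar y)$, hence
\[
\langle\mu,[x,y]\rangle=\langle J_\mu x,y\rangle .
\]
The bracket is antisymmetric, so $J_\mu$ is skew; taking $\mu_-=0$ or $\mu_+=0$ shows that left and right multiplications by imaginary quaternions are skew. If $J_\mu=0$, then $x=1$ gives $\mu_-=-\mu_+$, so $\mu_+$ commutes with every $x$; being imaginary, it vanishes. Thus no $\mu\neq0$ is orthogonal to all brackets, that is, $[\mathfrak g_1,\mathfrak g_1]=\mathfrak g_2$, and $G_m$ is stratified of step two, with Lebesgue measure as Haar measure. For $m=3$ the bracket is a surjection $\Lambda^2\mathbb R^4\to\mathfrak g_2$ between spaces of dimension $6$, hence an isomorphism, and $G_3=N_{4,2}$.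

\begin{lemma}\label{lem:J}
Let $\mu_\pm=a_\pm\omega_\pm$ with $a_\pm>0$, $|\omega_\pm|=1$. Then $\mathbb H$ is the orthogonal sum of two $J_\mu$-invariant planes, depending only on $\omega_+,\omega_-$, on which $J_\mu^2=-b^2$ and $J_\mu^2=-\beta^2$ respectively, where
\[
b=a_++a_-,\qquad \beta=|a_+-a_-| .
\]
If $x=x'+x''\neq0$ is the corresponding decomposition and $\sigma_+=\omega_+$, $\sigma_-=-\operatorname{Ad}_x\omega_-$, then
\begin{equation}\label{eq:planes}
|x'|^2=\tfrac14|x|^2|\sigma_+-\sigma_-|^2,\qquad|x''|^2=|x|^2-\tfrac14|x|^2|\sigma_+-\sigma_-|^2 .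
\end{equation}
\end{lemma}

\begin{proof}
Let $Tx=\omega_+x\omega_-$. It is the product of two commuting skew maps that commute with $J_\mu$, so it is symmetric and commutes with $J_\mu$. Also $T^2=1$ and $J_\mu^2=-(a_+^2+a_-^2)+2a_+a_-T$. Left multiplication by an imaginary unit orthogonal to $\omega_+$ anticommutes with $T$ and so exchanges $\{T=-1\}$ and $\{T=1\}$; both are therefore planes, and $J_\mu^2$ equals $-b^2$ on the first and $-\beta^2$ on the second. From $Tx=\omega_+(\operatorname{Ad}_x\omega_-)x$ we get $\langle Tx,x\rangle=|x|^2\operatorname{Re}(\omega_+\operatorname{Ad}_x\omega_-)=|x|^2\sigma_+\cdot\sigma_-$, and $|x'|^2=\frac12\langle x-Tx,x\rangle=\frac12|x|^2(1-\sigma_+\cdot\sigma_-)$.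
\end{proof}

So $J_\mu$ rotates one plane with speed $b$ and the other with speed $\beta$, and $\beta$ vanishes on the cone $|\mu_+|=|\mu_-|$, a hypersurface on which $b\ne0$. We call the two planes \emph{fast} and \emph{slow}.

\subsection{The twisted Laplacian on a plane}
On $G_m$ the vector fields are $X_j=\partial_{x_j}+\frac12[x,e_j]\cdot\nabla_u$. With $f^\mu(x)=\int f(x,u)e^{-i\langle\mu,u\rangle}du$ we obtain $(Lf)^\mu=L_\mu f^\mu$ for Schwartz $f$, where, since $\operatorname{tr}J_\mu=0$,
\[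
L_\mu=-\sum_j\bigl(\partial_j+\tfrac i2(J_\mu x)_j\bigr)^2=-\Delta+\tfrac14|J_\mu x|^2-i(J_\mu x)\cdot\nabla .
\]
Let $\beta\ne0$. Choose a unit vector $e'$ in the fast plane and use the orthonormal basis $e',J_\mu e'/b$ there, and likewise $e'',J_\mu e''/\beta$ in the slow plane. In these coordinates $L_\mu=L_b\otimes I+I\otimes L_\beta$, where for $b>0$
\[
L_b=-\Delta+\tfrac{b^2}4|y|^2-ib\,(y_1\partial_2-y_2\partial_1)\qquad\text{on }\mathbb R^2 .
\]
The frames can be chosen measurably in $\mu$: normalize the two components of $x=1$, which by \eqref{eq:planes} are nonzero unless $\omega_+=\pm\omega_-$.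

The harmonic oscillator $-\Delta+\frac{b^2}4|y|^2$ has finite-dimensional eigenspaces, which consist of Schwartz functions, are invariant under rotations and span $L^2(\mathbb R^2)$. Diagonalizing the angular derivative on each, we obtain an orthonormal basis of Schwartz eigenfunctions of $L_b$ of the form $e^{il\arg y}f(|y|)$, $l\in\mathbb Z$; for general $b$ we take the dilates $b^{1/2}\psi(b^{1/2}y)$ of those for $b=1$. The eigenfunctions with $l\ne0$ vanish at $0$ by continuity. For $l=0$ recall the Laguerre polynomials $L_k$: the functions $L_k(y)e^{-y/2}$ form an orthonormal basis of $L^2(0,\infty)$, $L_k(0)=1$, $yL_k''+(1-y)L_k'+kL_k=0$, and $\sum_kL_k(y)r^k=(1-r)^{-1}e^{-ry/(1-r)}$ for $|r|<1$. On functions of $\varsigma=\frac b2|y|^2$ the operator $L_b$ acts as $-2b(\varsigma\partial_\varsigma^2+\partial_\varsigma)+\frac b2\varsigma$, and $dy=\frac{2\pi}b\,d\varsigma$. So the radial members of the basis are $(2\pi/b)^{1/2}\varphi_k^b$, $k\ge0$, where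
\[
\varphi_k^b(y)=\frac b{2\pi}L_k\Bigl(\frac b2|y|^2\Bigr)e^{-b|y|^2/4},\qquad L_b\varphi^b_k=b(2k+1)\varphi_k^b,\qquad \|\varphi_k^b\|_2^2=\varphi_k^b(0)=\frac b{2\pi}.
\]
The generating function with $r=e^{-2bw}$ gives, for $\operatorname{Re}w>0$,
\begin{equation}\label{eq:mehler}
q^b_w:=\sum_{k\ge0}e^{-wb(2k+1)}\varphi_k^b=\frac b{4\pi\sinh(bw)}\exp\Bigl(-\frac b4\coth(bw)\,|y|^2\Bigr),
\end{equation}
with convergence pointwise and in $L^2$. For $\operatorname{Re}w=1$ orthogonality gives
\begin{equation}\label{eq:qnorm}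
\|q^b_w\|_2^2=\frac b{2\pi}\sum_ke^{-2b(2k+1)}=\frac b{4\pi\sinh2b}\le\frac1{8\pi}.
\end{equation}

\subsection{Functions of $\mathbf L$ applied to the heat kernel}
Write points of $\mathbf G$ as $(\mathbf x,\mathbf u,z)$ with $\mathbf x=(x_1,\dots,x_n)$, $\mathbf u=(u_1,\dots,u_n)$, $z\in\mathbb R^\ell$. Let $f^{\boldsymbol\mu,\zeta}(\mathbf x)$ be the Fourier transform in $(\mathbf u,z)$, with dual variables $\boldsymbol\mu=(\mu_1,\dots,\mu_n)$ and $\zeta$, so that
\begin{equation}\label{eq:plancherel}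
(f,g)=(2\pi)^{-(d-4n)}\iint(f^{\boldsymbol\mu,\zeta},g^{\boldsymbol\mu,\zeta})_{L^2(\mathbb H^n)}\,d\boldsymbol\mu\,d\zeta .
\end{equation}
The operator $\mathbf L$ becomes $\mathbf L_{\boldsymbol\mu,\zeta}=\sum_iL_{\mu_i}+|\zeta|^2$. Let $b_i,\beta_i$ and $x_i=x_i'+x_i''$ be given by Lemma~\ref{lem:J} for $\mu_i$, and for $\mathbf j,\mathbf k\in\mathbb N_0^n$ let
\[
\varphi_{\mathbf j\mathbf k}(\mathbf x)=\prod_i\varphi^{b_i}_{j_i}(x_i')\,\varphi_{k_i}^{\beta_i}(x_i''),\qquad\lambda_{\mathbf j\mathbf k}=\sum_i\bigl(b_i(2j_i+1)+\beta_i(2k_i+1)\bigr)+|\zeta|^2 .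
\]
The $\varphi_{\mathbf j\mathbf k}$ are orthogonal, with $\|\varphi_{\mathbf j\mathbf k}\|_2^2=\varphi_{\mathbf j\mathbf k}(0)=\prod_ib_i\beta_i/4\pi^2$.

\begin{lemma}\label{lem:kernel}
For every bounded Borel function $F$ and almost every $(\boldsymbol\mu,\zeta)$,
\[
(F(\mathbf L)h)^{\boldsymbol\mu,\zeta}=\sum_{\mathbf j,\mathbf k}F(\lambda_{\mathbf j\mathbf k})\,e^{-\lambda_{\mathbf j\mathbf k}}\,\varphi_{\mathbf j\mathbf k}\qquad\text{in }L^2(\mathbb H^n).
\]
\end{lemma}

\begin{proof}
Tensor products of the eigenfunctions above give, for almost every $(\boldsymbol\mu,\zeta)$, an orthonormal basis $(\psi_\iota)$ of $L^2(\mathbb H^n)$, indexed by a fixed countable set, that consists of Schwartz eigenfunctions of $\mathbf L_{\boldsymbol\mu,\zeta}$ with eigenvalues $\lambda_\iota$; both depend measurably on $(\boldsymbol\mu,\zeta)$. By \eqref{eq:plancherel}, the map $f\mapsto(f^{\boldsymbol\mu,\zeta},\psi_\iota)$ is a multiple of a unitary map onto the $L^2$ space of the variables $(\boldsymbol\mu,\zeta,\iota)$.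 Let $A$ be the self-adjoint operator on $L^2(\mathbf G)$ that corresponds to multiplication by $\lambda_\iota$. For Schwartz $f$, integration by parts gives $((\mathbf Lf)^{\boldsymbol\mu,\zeta},\psi_\iota)=\lambda_\iota(f^{\boldsymbol\mu,\zeta},\psi_\iota)$, so $A$ extends the restriction of $\mathbf L$ to $\mathcal S(\mathbf G)$. It is classical that this restriction is essentially self-adjoint. Hence $A=\mathbf L$, and $F(\mathbf L)$ corresponds to multiplication by $F(\lambda_\iota)$.

It remains to find the coefficients of $h$. From $h=e^{-(1-\epsilon)\mathbf L}h_\epsilon$ we get, for almost every $(\boldsymbol\mu,\zeta)$, all $\iota$ and all rational $\epsilon\in(0,1)$,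
\[
(h^{\boldsymbol\mu,\zeta},\psi_\iota)=e^{-(1-\epsilon)\lambda_\iota}\int h_\epsilon(\mathbf x,\mathbf u,z)\,e^{-i\langle\boldsymbol\mu,\mathbf u\rangle-i\zeta\cdot z}\,\overline{\psi_\iota(\mathbf x)}\,d\mathbf x\,d\mathbf u\,dz .
\]
As $\epsilon\to0$ the right side tends to $e^{-\lambda_\iota}\overline{\psi_\iota(0)}$, because $h_\epsilon$ is an $L^1$-normalized dilate of $h$ and $\int h=1$. Only products of radial eigenfunctions have $\psi_\iota(0)\ne0$, and for $\psi_\iota=\varphi_{\mathbf j\mathbf k}/\|\varphi_{\mathbf j\mathbf k}\|_2$ we have $\overline{\psi_\iota(0)}\psi_\iota=\varphi_{\mathbf j\mathbf k}$.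
\end{proof}

\section{The slow plane and a model case}\label{sec:model}

\subsection{Frequencies of order $1/R$}
By Lemma~\ref{lem:kernel} and \eqref{eq:mehler}, the function $e^{-iRtL}h$ on $G_m$ has partial Fourier transform $q^b_{1+iRt}(x')\,q^\beta_{1+iRt}(x'')$. How far does such a factor spread? Since $\operatorname{Re}\coth(a+ia')=\sinh2a/(\cosh2a-\cos2a')\ge\tanh a$ for $a>0$, the Gaussian in $q^\beta_{1+iRt}$ is at most $\exp(-\frac14\beta\tanh\beta\,|y|^2)$ at all times. For $\beta\le1$ it is confined to $|y|\lesssim1/\beta$, so only frequencies $\beta\lesssim1/R$ reach distance $R$. We take $\beta=\theta/R$ with $\theta\in[\frac12,1]$. Then $\theta t\in[\frac12,2]$ stays away from the zeros $0$ and $\pi$ of the sine, at which the function refocuses.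

\begin{lemma}\label{lem:slow}
Let $R\ge R_0$, $t\in[1,2]$, $\theta\in[\frac12,1]$, $\beta=\theta/R$. Then
\[
q^\beta_{1+iRt}(y)=\frac B{4\pi R}\,e^{-D|y|^2/4},\qquad\frac D4=-\frac iR\,\vartheta+\frac\kappa{R^2},\qquad\vartheta(\theta)=\tfrac14\theta\cot(\theta t),
\]
where $B,\kappa,\vartheta$ and each of their $\theta$-derivatives are bounded uniformly in $R,t,\theta$, and $\operatorname{Re}\kappa\ge c_0$, $-\vartheta'\ge c_1$, $-\vartheta''\ge c_2$ for absolute constants $c_0,c_1,c_2>0$. In particular $|q^\beta_{1+iRt}|\le C/R$.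
\end{lemma}

\begin{proof}
Let $\varepsilon=1/R$, so that $\beta(1+iRt)=\varepsilon\theta+i\theta t$. By \eqref{eq:mehler}, $B=\theta/\sinh(\varepsilon\theta+i\theta t)$ and $D=\varepsilon\theta\coth(\varepsilon\theta+i\theta t)$. Since $\coth(i\alpha)=-i\cot\alpha$ and $\coth'=-1/\sinh^2$, the formula for $D/4$ holds with
\[
\kappa=-\frac{\theta^2}4\int_0^1\frac{dr}{\sinh^2(r\varepsilon\theta+i\theta t)} .
\]
From $|\sinh(a+ia')|^2=\sinh^2a+\sin^2a'$ we get $|\sinh(r\varepsilon\theta+i\theta t)|\ge\sin\frac12$, so $B$ and $\kappa$ are smooth functions of $(\varepsilon,\theta,t)$ on the compact set $[0,1]\times[\frac12,1]\times[1,2]$. At $\varepsilon=0$, $\kappa=\theta^2/(4\sin^2\theta t)\ge\frac1{16}$, so $\operatorname{Re}\kappa\ge\frac1{32}$ for $R\ge R_0$. With $\alpha=\theta t\in[\frac12,2]$,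
\[
\vartheta'=-\frac{2\alpha-\sin2\alpha}{8\sin^2\alpha},\qquad\vartheta''=-\frac{t\,(1-\alpha\cot\alpha)}{2\sin^2\alpha},
\]
and both are negative on $(0,\pi)$, because $\sin2\alpha<2\alpha$ and $\alpha\cot\alpha<1$ there.
\end{proof}

With $\tau=|y|/R$ the lemma reads $q^\beta_{1+iRt}(y)=\frac B{4\pi R}e^{iR\tau^2\vartheta(\theta)}e^{-\tau^2\kappa}$. The function has height $1/R$ on a disc of radius $R$, and its phase has $\beta$-derivative $R^2\tau^2\vartheta'$. After inverting the Fourier transform in $\mu$, the central variable dual to $\beta$ is therefore of size $R^2$.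

\subsection{Two Heisenberg groups}\label{sub:heis}
Replace $\operatorname{Im}\mathbb H\oplus E$ by $\mathbb Ri\oplus\mathbb Ri$, projecting both components of the bracket onto $\mathbb Ri$. For $\mu=(a_+i,a_-i)$ the map $J_\mu$ is $(a_++a_-)\,i$ on $\mathbb C$ and $(a_+-a_-)\,i$ on $\mathbb Cj$. The planes are fixed, $b$ and $\beta$ are linear coordinates on $\{a_+>a_->0\}$, and the group is the product of two three-dimensional Heisenberg groups, with $d=6$. Let $u',u''$ be the coordinates dual to $b,\beta$. From $e^{-iRtL}h$ keep only $b\sim1$, $\beta\sim1/R$ and, to have a single Gaussian, the term $j=0$ in the fast plane: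
\[
k_t=\int\rho(b)\,\varphi_0^b(x')\,e^{ib(u'-Rt)}\,db\;\cdot\int\rho(2R\beta)\,q^\beta_{1+iRt}(x'')\,e^{i\beta u''}\,d\beta .
\]
In the first integral the amplitude $\rho(b)\frac b{2\pi}e^{-b|x'|^2/4}$ has two $b$-derivatives bounded uniformly in $x'$, so the integral is $O((1+|u'-Rt|)^{-2})$. With $\tau=|x''|/R$ the second integral is
\[
\frac1{4\pi R^2}\int\rho(2\theta)\,B\,e^{-\tau^2\kappa}\,e^{iR\tau^2\vartheta(\theta)+i\theta u''/R}\,d\theta ,
\]
which is $O(R^{-5/2})$ by (VdC) if $\tau\ge\delta>0$. The restriction on $\tau$ is needed: at $x''=0$, $u''=0$ nothing oscillates, $B=-i\theta/\sin\theta t+O(1/R)$, and the integral has size $R^{-2}$. So we shall cut the region $|x|<\delta R$ out of the test function and show that it carries only a fraction $O(\delta)$ of the $L^2$ norm.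

Integration against $\rho_R(t)e^{iRt\lambda_0}dt$ gains a factor $R^{-1}$, since $\int(1+|u'-Rt|)^{-2}dt\le2/R$. The test function thus has sup norm $O(R^{-7/2})$ for $|x''|\ge\delta R$. Its squared $L^2$ norm is of order $\mathcal N^2=R^{-2}$, by the computation of Lemma~\ref{lem:L2} below, in which the angular variables play no role: one factor $R^{-1}$ is $|\Phi_R|^2$, the other is the width of the slab $\beta\sim1/R$. Hence $V=R^5$, which is the volume of the set $|x'|\lesssim1$, $|x''|\sim R$, $|u'|\sim R$, $|u''|\sim R^2$, and $\mathcal NV^{1/2}=R^{3/2}$. This is less than $R^{(d-1)/2}=R^{5/2}$ and contradicts nothing.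

\subsection{What changes on $G_m$}
On $G_m$ the set $\{b\sim1,\ \beta\sim1/R\}$ is still a slab of measure about $R^{-1}$, so $\mathcal N$ is still $R^{-1}$. (On a Heisenberg-type group, where $J_\mu^2=-|\mu|^2$, a rotation speed of order $1/R$ forces $|\mu|\sim1/R$, a set of measure $R^{-\dim\mathfrak g_2}$.) But $\beta=|\mu_+|-|\mu_-|$ is no longer linear: its gradient $(\omega_+,-\omega_-)$ runs through a product of spheres of dimension $2+(m-1)=m+1$. The mass that in the model travels to distance $R^2$ along one axis is now sent in an $(m+1)$-parameter family of directions. Analytically, inverting the Fourier transform produces the Fourier transforms of the two spheres at arguments of size $R^2$, and they decay like $(R^2)^{-1/2}$ per dimension of the sphere. Lemma~\ref{lem:pointwise} confirms that the bound $R^{-5/2}$ of the model improves to $R^{-5/2-(m+1)}$. So each of the $m+1$ additional central dimensions raises the exponent of $\mathcal NV^{1/2}$ by $1$, but raises $(d-1)/2$ only by $\frac12$.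 We have $\frac32+(m+1)>\frac52+\frac{m+1}2$ exactly when $m>1$. This comparison is the reason for the hypothesis $m\ge2$: for $m=1$ one has $m+3=4=d/2$, and the interval $(d/2,s_*)$ is empty.

\section{The test function}\label{sec:test}

\subsection{Wave packets on one factor}
On $G_m$ let
\[
\Psi_R(\mu)=\rho(a_++a_-)\,\rho\bigl(2R(a_+-a_-)\bigr),\qquad a_\pm=|\mu_\pm| .
\]
On $\operatorname{supp}\Psi_R$ we have $a_+>a_-$, $b\in(1,2)$, $\theta=R\beta\in(\frac12,1)$ and $a_\pm=\frac b2\pm\frac\theta{2R}\in[\frac38,\frac98]$. In polar coordinates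
\begin{equation}\label{eq:polar}
d\mu=\tfrac12\,a_+^2a_-^{m-1}\,db\,d\beta\,d\omega_+\,d\omega_- ,
\end{equation}
where $\omega_\pm$ run through the unit spheres of $\operatorname{Im}\mathbb H$ and $E$. On $\operatorname{supp}\Psi_R$ the density is comparable to $1$, so this set has measure at most $C/R$. For $t\in[1,2]$ define, as in the model,
\[
g_t^\mu(x)=\Psi_R(\mu)\,e^{-iRtb}\,\varphi_0^b(x')\,q^\beta_{1+iRt}(x'') .
\]
For fixed $x$ this is smooth and compactly supported in $\mu$. Let $g_t(x,u)=(2\pi)^{-3-m}\int g_t^\mu(x)e^{i\langle\mu,u\rangle}d\mu$. The main estimate, proved in Section~\ref{sec:pointwise}, is the following.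

\begin{lemma}\label{lem:pointwise}
Let $\delta\in(0,1)$. For $u=(u_+,u_-)$ and $\epsilon=(\epsilon_+,\epsilon_-)\in\{1,-1\}^2$ put $\nu_\epsilon=\frac12(\epsilon_+|u_+|+\epsilon_-|u_-|)$. There are $R_0$ and $C$, depending on $\delta$, such that for $R\ge R_0$, $t\in[1,2]$, $|x|\ge\delta R$ and all $u$,
\[
|g_t(x,u)|\le CR^{-m-7/2}\sum_\epsilon\bigl(1+|\nu_\epsilon-Rt|\bigr)^{-2}+CR^{-10}.
\]
\end{lemma}

\subsection{$L^2$ estimates on $\mathbf G$}
Let $g_t^{(i)}$ be the wave packet on $G_{m_i}$, let $\Gamma_t$ be given by \eqref{eq:Gamma} with $\ell$ in place of $d$ (and $\Gamma_t=1$ if $\ell=0$), and put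
\[
g(\mathbf x,\mathbf u,z)=\int\rho_R(t)\,e^{iRt\lambda_0}\prod_ig_t^{(i)}(x_i,u_i)\;\Gamma_t(z)\,dt .
\]
Write $\boldsymbol\Psi_R=\prod_i\Psi_R(\mu_i)$ and $\Omega_R=\{(\boldsymbol\mu,\zeta):\mu_i\in\operatorname{supp}\Psi_R\text{ for all }i\}$. We expand each $q^{\beta_i}_{1+iRt}$ by \eqref{eq:mehler}; the series converge absolutely in $L^2$, uniformly in $t$. Since $e^{-iRtb_i}=e^{b_i}e^{-(1+iRt)b_i}$, the definition of $\Phi_R$ gives
\begin{equation}\label{eq:gmu}
g^{\boldsymbol\mu,\zeta}=\boldsymbol\Psi_R\,e^{b_1+\dots+b_n}\sum_{\mathbf k}\Phi_R(\lambda_{\mathbf 0\mathbf k})\,e^{-\lambda_{\mathbf 0\mathbf k}}\,\varphi_{\mathbf 0\mathbf k}.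
\end{equation}
Up to a bounded positive weight, this is the part $\mathbf j=\mathbf 0$ of $\Phi_R(\mathbf L)h$ localized to $\Omega_R$; that is why its pairing with $F_R(\mathbf L)h$ has no cancellation.

\begin{lemma}\label{lem:L2}
With constants independent of $\delta\in(0,1)$:
\begin{itemize}
\item[(a)] $\iint_{\Omega_R}\|(F_R(\mathbf L)h)^{\boldsymbol\mu,\zeta}\|_2^2\,d\boldsymbol\mu\,d\zeta\le CR^{-n-1}$ and $\|g\|_2^2\le CR^{-n-1}$;
\item[(b)] $(F_R(\mathbf L)h,g)\ge cR^{-n-1}$;
\item[(c)] $\|g\,\mathbf 1_{|x_i|<\delta R}\|_2^2\le C\delta^2R^{-n-1}$ for each $i$.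
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:kernel} with $F=1$ and \eqref{eq:qnorm}, $\|h^{\boldsymbol\mu,\zeta}\|_2^2=e^{-2|\zeta|^2}\prod_i\|q_1^{b_i}\|_2^2\|q_1^{\beta_i}\|_2^2\le e^{-2|\zeta|^2}$, so the integral of $\|h^{\boldsymbol\mu,\zeta}\|_2^2$ over $\Omega_R$ is at most $CR^{-n}$. Comparing coefficients in Lemma~\ref{lem:kernel} and \eqref{eq:gmu}, the norms of $(F_R(\mathbf L)h)^{\boldsymbol\mu,\zeta}$ and $g^{\boldsymbol\mu,\zeta}$ are at most $e^{2n}\|\Phi_R\|_\infty\|h^{\boldsymbol\mu,\zeta}\|_2$ on $\Omega_R$, and $g^{\boldsymbol\mu,\zeta}=0$ outside $\Omega_R$. Now use $\|\Phi_R\|_\infty^2\le C/R$ and \eqref{eq:plancherel}.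

(b) By \eqref{eq:plancherel}, Lemma~\ref{lem:kernel} and \eqref{eq:gmu},
\[
(F_R(\mathbf L)h,g)=(2\pi)^{-(d-4n)}\iint\boldsymbol\Psi_R\prod_i\frac{e^{b_i}b_i\beta_i}{4\pi^2}\;\sum_{\mathbf k}\chi(\lambda_{\mathbf 0\mathbf k})\,|\Phi_R(\lambda_{\mathbf 0\mathbf k})|^2e^{-2\lambda_{\mathbf 0\mathbf k}}\,d\boldsymbol\mu\,d\zeta .
\]
All terms are nonnegative. Keep those with $R\beta_i\in[\frac58,\frac78]$, $|b_i-\frac32|\le\frac1{16n}$, $|\beta_i(2k_i+1)-\frac32|\le\frac1{16n}$ for all $i$, and $|\zeta|^2\le\frac1{16}$. For them $\boldsymbol\Psi_R=1$ and $|\lambda_{\mathbf 0\mathbf k}-3n|\le\frac3{16}$, so that $\chi=1$ and $|\Phi_R|^2\ge c/R$ by Lemma~\ref{lem:chirp}. For each $i$, the numbers $\beta_i(2k+1)$ have spacing at most $2/R$, so at least $R/16n-1\ge cR$ values of $k_i$ are admissible; the factor $\beta_i$ is at least $1/2R$; and by \eqref{eq:polar} the admissible $\mu_i$ have measure at least $c/R$. Each $i$ thus contributes $cR\cdot R^{-1}\cdot R^{-1}$, and the total is at least $cR^{-n-1}$.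

(c) Renumbering the factors, let $i=1$. The sup bound for $\Phi_R$ is of no use here, since the cutoff in $x_1$ destroys orthogonality; instead we use that $b_1$ enters essentially only through $e^{-iRtb_1}$. Use the coordinates \eqref{eq:polar} for each $\mu_i$; the decompositions $x_i=x_i'+x_i''$ depend only on the angles. As $b_i\in(1,2)$, we have $0<\varphi_0^{b_i}(x_i')\le e^{-|x_i'|^2/4}$. Hence on $\Omega_R$
\[
|g^{\boldsymbol\mu,\zeta}(\mathbf x)|\le\prod_ie^{-|x_i'|^2/4}\;\Bigl|\int H(t)\,e^{-iRtb_1}\,dt\Bigr|,\qquad|H(t)|=\rho(t)\,e^{-|\zeta|^2}\prod_i|q^{\beta_i}_{1+iRt}(x_i'')|,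
\]
where $H$ does not depend on $b_1$. Plancherel's theorem on $\mathbb R$ gives $\int_{\mathbb R}|\hat H(Rb_1)|^2db_1=\frac{2\pi}R\int|H|^2dt$. Now integrate the remaining variables, for fixed $t$. The condition $|x_1|<\delta R$ implies $|x_1''|<\delta R$, and by Lemma~\ref{lem:slow} the integral of $|q^{\beta_1}_{1+iRt}|^2$ over this disc is at most $CR^{-2}\cdot\pi\delta^2R^2$. The integrals over $x_i''$, $i\ge2$, are bounded by \eqref{eq:qnorm}. The integrals over $x_i'$, $\zeta$, the angles and $b_i$, $i\ge2$, are bounded, and those over the $\beta_i$ give $R^{-n}$. The result is $CR^{-1}\delta^2R^{-n}$.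
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}, given Lemma~\ref{lem:pointwise}]
Let $\tilde g=g\prod_i\mathbf 1_{|x_i|\ge\delta R}$. The cutoff depends only on $\mathbf x$, so $(g-\tilde g)^{\boldsymbol\mu,\zeta}$ vanishes outside $\Omega_R$. Also $|g-\tilde g|\le\sum_i|g|\mathbf 1_{|x_i|<\delta R}$. By \eqref{eq:plancherel}, the Cauchy--Schwarz inequality and parts (a), (c) of Lemma~\ref{lem:L2}, $|(F_R(\mathbf L)h,g-\tilde g)|\le C\delta R^{-n-1}$. (It matters that (a) is localized to $\Omega_R$: the sup bound for $F_R$ alone gives only $\|F_R(\mathbf L)h\|_2\le CR^{-1/2}$.) Fix $\delta$ so small that, by (b), $|(F_R(\mathbf L)h,\tilde g)|\ge cR^{-n-1}$.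

On the support of $\tilde g$, Lemma~\ref{lem:pointwise} gives $|g_t^{(i)}|\le CR^{-m_i-7/2}$ for $i\ge2$, and, since $\nu_\epsilon$ does not depend on $t$ and $m_1+\frac92\le10$,
\[
\int_1^2|g_t^{(1)}(x_1,u_1)|\,dt\le CR^{-m_1-9/2}.
\]
By \eqref{eq:Gamma}, $|\Gamma_t|\le CR^{-\ell/2}$. Therefore $\|\tilde g\|_\infty\le CR^{-(M+7n/2+\ell/2+1)}=CR^{-(n+1)/2-d_*/2}$. So \eqref{eq:dual-hyp} holds for $f=F_R(\mathbf L)h$ and $\tilde g$, with $\mathcal N=R^{-(n+1)/2}$ and $V=R^{d_*}$, and \eqref{eq:dual} gives the claim because $\frac12(d_*-n-1)=s_*-\frac12$.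
\end{proof}

\section{The pointwise estimate}\label{sec:pointwise}

We prove Lemma~\ref{lem:pointwise}. Constants and $R_0$ may depend on $\delta$. Let $\tau=|x|/R\ge\delta$; there is no upper bound on $\tau$.

\subsection{Fourier transforms of spheres}
For $n\in\{2,3\}$ and $p\in\mathbb R^n$ write $\int_{S^{n-1}}e^{i\sigma\cdot p}\,d\sigma=\Sigma_n(|p|)$.

\begin{lemma}\label{lem:sphere}
For $r\ge1$, $\Sigma_n(r)=\sum_{\epsilon=\pm1}e^{i\epsilon r}A^{(n)}_\epsilon(r)$ with $|\partial_r^kA^{(n)}_\epsilon(r)|\le C_kr^{-\frac{n-1}2-k}$.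
\end{lemma}

\begin{proof}
For $n=3$, $\Sigma_3(r)=4\pi\sin r/r$. For $n=2$, $\Sigma_2(r)=2\int_{-1}^1e^{irw}(1-w)^{-1/2}(1+w)^{-1/2}dw$. The integrand, with principal branches, is holomorphic in the half-strip $|\operatorname{Re}w|<1$, $\operatorname{Im}w>0$, decays exponentially there, and has integrable singularities at $\pm1$. Move the contour to the two vertical sides. On the right side, $w=1+iy/r$ is traversed downward and $(1-w)^{-1/2}=e^{i\pi/4}(y/r)^{-1/2}$, which yields $e^{ir}A^{(2)}_1(r)$ with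
\[
A^{(2)}_1(r)=e^{-i\pi/4}\Bigl(\frac2r\Bigr)^{1/2}\int_0^\infty e^{-y}y^{-1/2}\Bigl(1+\frac{iy}{2r}\Bigr)^{-1/2}dy .
\]
The left side contributes the complex conjugate, by the symmetry $w\mapsto-\bar w$. As $|1+iy/2r|\ge1$, the integral is a function of $1/r\in[0,1]$ with bounded derivatives of all orders, and the chain rule gives the bounds.
\end{proof}

\subsection{Decoupling the two spheres}
Rotate the second components by $-\operatorname{Ad}_x$: let $\sigma_\pm$ be as in Lemma~\ref{lem:J}, $v_+=u_+$, $v_-=-\operatorname{Ad}_xu_-$ and $E_x=\operatorname{Ad}_xE$. Then $\sigma_-$ runs through the unit sphere of $E_x$, $d\sigma_-=d\omega_-$, $|v_\pm|=|u_\pm|$ and $\langle\mu,u\rangle=a_+\sigma_+\cdot v_++a_-\sigma_-\cdot v_-$. By \eqref{eq:planes} and Lemma~\ref{lem:slow},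
\begin{equation}\label{eq:product}
\varphi_0^b(x')\,q^\beta_{1+iRt}(x'')=\frac{bB}{8\pi^2R}\,e^{iR\tau^2\vartheta(\theta)}e^{-\tau^2\kappa}\exp\Bigl(-\frac{|x|^2(b-D)}{16}\,|\sigma_+-\sigma_-|^2\Bigr).
\end{equation}
The last factor is the new difficulty. It couples the two spheres, and for $|x|\sim R$ it varies on the angular scale $1/R$. This is the very scale $|u|^{-1/2}$ on which stationary phase on the spheres takes place when $|u|\sim R^2$, so the factor cannot be treated as a harmless amplitude. We remove it by writing it as a superposition of plane waves in $\sigma_+-\sigma_-$; each plane wave merely shifts the arguments of the two spherical Fourier transforms. Since $D=O(1/R)$, (G) applies with $N=3$, $\gamma=|x|^2(b-D)/16$, $y=|x|\xi$, and the last factor in \eqref{eq:product} equals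
\[
\int_{\mathbb R^3}\mathcal E(\xi)\,e^{i|x|\xi\cdot(\sigma_+-\sigma_-)}\,d\xi,\qquad\mathcal E=\Bigl(\frac{\pi(b-D)}4\Bigr)^{-3/2}e^{-4|\xi|^2/(b-D)} .
\]
Let $\Pi$ be the orthogonal projection of $\mathbb R^3$ onto $E_x$ and put
\[
y_+=|x|\xi,\qquad y_-=-|x|\Pi\xi,\qquad p_\pm=a_\pm v_\pm+y_\pm,\qquad n_+=3,\quad n_-=m .
\]
Then $|y_\pm|\le|x||\xi|$, $p_-\in E_x$, and the phases $\langle\mu,u\rangle$ and $|x|\xi\cdot(\sigma_+-\sigma_-)$ add up to $\sigma_+\cdot p_++\sigma_-\cdot p_-$. Using \eqref{eq:polar} and $d\beta=d\theta/R$ we obtain, with $c_m=(2\pi)^{-3-m}/16\pi^2$,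
\begin{equation}\label{eq:gt}
g_t(x,u)=\frac{c_m}{R^2}\int_{\mathbb R^3}\iint e^{-iRtb+iR\tau^2\vartheta(\theta)}\,\mathcal A\;\Sigma_{n_+}(|p_+|)\,\Sigma_{n_-}(|p_-|)\,db\,d\theta\,d\xi ,
\end{equation}
\begin{equation}\label{eq:amp}
\mathcal A=\rho(b)\rho(2\theta)\,a_+^2a_-^{m-1}\,bB\,\mathcal E\,e^{-\tau^2\kappa},\qquad|\partial_b^j\partial_\theta^k\mathcal A|\le C_{jk}\,e^{-|\xi|^2/2}.
\end{equation}
To see the bound in \eqref{eq:amp}, note that $b\le2$ and $D=O(1/R)$ give $\operatorname{Re}\frac4{b-D}\ge1$ for $R\ge R_0$, and that $(b-D)^{-1}$, $(b-D)^{-3/2}$, $B$, $\kappa$, $a_\pm$ have bounded derivatives of all orders. So each derivative of $\mathcal A$ is at most $e^{-|\xi|^2}e^{-c_0\tau^2}$ times a polynomial in $|\xi|^2$ and $\tau^2$. The same bound justifies the use of Fubini's theorem in \eqref{eq:gt}.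

Let $W=\max(|u_+|,|u_-|)$ and $c_3=c_1/2$. We first discard the regions in which the phase has no stationary point in $\theta$ or in $b$.

\subsection{The case $W\le c_3|x|^2$}
Here $u$ is too small to compensate the oscillation of $e^{iR\tau^2\vartheta}$. Write both $\Sigma$'s in \eqref{eq:gt} as integrals over $\sigma_\pm$. For fixed $\sigma_\pm,\xi,b$, the phase is, up to a term independent of $\theta$,
\[
R\tau^2\vartheta(\theta)+\frac\theta{2R}(\sigma_+\cdot v_+-\sigma_-\cdot v_-).
\]
Its derivative has modulus at least $c_1R\tau^2-W/R\ge c_3R\tau^2$, and its higher derivatives are $O(R\tau^2)$. By (NS) in $\theta$ with $N=8$ and \eqref{eq:amp}, $|g_t|\le CR^{-2}(R\delta^2)^{-8}\le CR^{-10}$.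

\subsection{The case $W>c_3|x|^2$: preliminaries}
From now on $W>c_3|x|^2\ge c_3\delta^2R^2$. If $|x||\xi|>W/64$, then $|\xi|>W/64|x|\ge cW^{1/2}\ge cR$; by \eqref{eq:amp} and $|\Sigma_n|\le4\pi$, these $\xi$ contribute $O(e^{-cR^2})$ to \eqref{eq:gt}. It remains to treat $|x||\xi|\le W/64$, so that $|y_\pm|\le W/64$.

Let $\jmath\in\{+,-\}$ be an index with $|v_\jmath|>W/4$, and $\hat v_\jmath=v_\jmath/|v_\jmath|$. Then $q=y_\jmath/|v_\jmath|$ satisfies $|q|\le\frac1{16}$, and $|p_\jmath|=|v_\jmath|\,|a_\jmath\hat v_\jmath+q|$. For $|e|=1$, $|q|\le\frac1{16}$, $a\in[\frac38,\frac98]$ we have $|ae+q|\ge\frac5{16}$, so $|ae+q|$ is smooth on this compact set, and $f(a,q)=|ae+q|-a-e\cdot q$ satisfies $f(a,0)=0$ and $\nabla_qf(a,0)=0$ for all $a$. The same two identities hold for $\partial_a^kf$, and Taylor's formula gives $|\partial_a^kf|\le C_k|q|^2$. With $a=a_\jmath$ this yields, for all $k\ge0$,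
\begin{equation}\label{eq:p}
|p_\jmath|\ge\tfrac5{64}W,\qquad|\partial_a^k|p_\jmath||\le C_kW,\qquad|\partial_a^kA_\epsilon^{(n_\jmath)}(|p_\jmath|)|\le C_kW^{-(n_\jmath-1)/2},
\end{equation}
the last by the chain rule and Lemma~\ref{lem:sphere}, and, for $r_\jmath=|p_\jmath|-a_\jmath|v_\jmath|-\hat v_\jmath\cdot y_\jmath=|v_\jmath|f(a_\jmath,q)$,
\begin{equation}\label{eq:r}
|\partial_a^kr_\jmath|\le C_k\frac{|y_\jmath|^2}{|v_\jmath|}\le4C_k\frac{|x|^2|\xi|^2}W\le\frac{4C_k}{c_3}|\xi|^2 .
\end{equation}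
Since $a_\pm=\frac b2\pm\frac\theta{2R}$, the same bounds hold for mixed derivatives in $b$ and $\theta$.

\subsection{The subcase $\min(|u_+|,|u_-|)\le W/4$}
Here the phase is not stationary in $b$. Let $|v_\jmath|=W$ and let $\jmath'$ be the other index, so $|v_{\jmath'}|\le W/4$. Expand $\Sigma_{n_\jmath}(|p_\jmath|)$ by Lemma~\ref{lem:sphere} and write $\Sigma_{n_{\jmath'}}(|p_{\jmath'}|)$ as an integral over $\sigma_{\jmath'}$. For fixed $\sigma_{\jmath'},\xi,\theta$ and $\epsilon=\pm1$ the $b$-phase is $\epsilon|p_\jmath|+\sigma_{\jmath'}\cdot p_{\jmath'}-Rtb$. From $|y_\jmath|\le W/64$ and $a_\jmath\ge\frac38$,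
\[
\partial_a|p_\jmath|=\frac{p_\jmath\cdot v_\jmath}{|p_\jmath|}\ge\frac{a_\jmath-1/64}{a_\jmath+1/64}\,W\ge\frac{23}{25}W .
\]
As $\partial_ba_\pm=\frac12$, the $b$-derivative of the phase has modulus at least $\frac{23}{50}W-\frac18W-2R\ge\frac14W$ for $R\ge R_0$, because $W\ge cR^2$. By \eqref{eq:p} and \eqref{eq:amp}, the higher derivatives are $O(W)$ and the amplitude $\mathcal A\,A_\epsilon^{(n_\jmath)}(|p_\jmath|)$ has $b$-derivatives $O(e^{-|\xi|^2/2})$. (NS) with $N=4$ bounds the contribution by $CR^{-2}W^{-4}\le CR^{-10}$.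

\subsection{The subcase $|u_+|,|u_-|>W/4$}
This is the main term. Now \eqref{eq:p} and \eqref{eq:r} hold for both indices. Expand both $\Sigma$'s by Lemma~\ref{lem:sphere}, with signs $\epsilon=(\epsilon_+,\epsilon_-)$, and substitute $|p_\pm|=a_\pm|u_\pm|+\hat v_\pm\cdot y_\pm+r_\pm$. The terms $\hat v_\pm\cdot y_\pm$ may be large, but they do not depend on $b$ or $\theta$; the terms $r_\pm$ are controlled by \eqref{eq:r}. Both go into the amplitude
\[
\mathcal C_\epsilon=\mathcal A\prod_{\jmath=\pm}e^{i\epsilon_\jmath(r_\jmath+\hat v_\jmath\cdot y_\jmath)}A^{(n_\jmath)}_{\epsilon_\jmath}(|p_\jmath|),\qquad|\partial_b^j\partial_\theta^k\mathcal C_\epsilon|\le C_{jk}W^{-\frac{m+1}2}e^{-|\xi|^2/4};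
\]
here $\frac{3-1}2+\frac{m-1}2=\frac{m+1}2$, and the powers of $|\xi|^2$ produced by differentiating $e^{i\epsilon_\jmath r_\jmath}$ are absorbed by half of the Gaussian in \eqref{eq:amp}. The remaining phase is
\begin{equation}\label{eq:phase}
b\,(\nu_\epsilon-Rt)+R\tau^2\vartheta(\theta)+\frac\theta{2R}\bigl(\epsilon_+|u_+|-\epsilon_-|u_-|\bigr),
\end{equation}
which is the phase of Section~\ref{sub:heis}, with $u'$ and $u''$ replaced by $\frac12(\epsilon_+|u_+|\pm\epsilon_-|u_-|)$. We argue as there. Let $\mathcal D_\epsilon(\theta)=\int e^{ib(\nu_\epsilon-Rt)}\mathcal C_\epsilon\,db$. Integrating by parts zero or two times in $b$,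
\[
|\mathcal D_\epsilon|+|\partial_\theta\mathcal D_\epsilon|\le C\bigl(1+|\nu_\epsilon-Rt|\bigr)^{-2}W^{-\frac{m+1}2}e^{-|\xi|^2/4}.
\]
The $\theta$-dependent part of \eqref{eq:phase} has second derivative $R\tau^2\vartheta''$, of modulus at least $c_2\delta^2R$, so by (VdC) the $\theta$-integral is at most $CR^{-1/2}$ times the right side. Integrating in $\xi$ and using $W\ge cR^2$, the contribution to \eqref{eq:gt} is at most
\[
CR^{-2}\cdot R^{-1/2}\cdot R^{-(m+1)}\sum_\epsilon\bigl(1+|\nu_\epsilon-Rt|\bigr)^{-2}.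
\]
This completes the proof of Lemma~\ref{lem:pointwise}, and with it the proofs of Proposition~\ref{prop:lower} and Theorems~\ref{thm:single} and~\ref{thm:product}. \qed

\begin{remark}
The volume $V=R^{2m+7}$ can be read off from these formulas, although the proof does not need it. Let $|x|\sim R$. The phase \eqref{eq:phase} is stationary in $\theta$ only if $\epsilon_+|u_+|-\epsilon_-|u_-|=-2|x|^2\vartheta'\sim R^2$, and in $b$ only if $\epsilon_+|u_+|+\epsilon_-|u_-|=2Rt$. This forces $\epsilon=(1,-1)$, $|u_\pm|\sim R^2$ and $|u_+|-|u_-|\sim R$. These signs correspond to the critical points $\sigma_+=\hat v_+$, $\sigma_-=-\hat v_-$ of $\sigma_\pm\cdot v_\pm$, and the Gaussian in \eqref{eq:product} is not small there only if the directions of $u_+$ and $\operatorname{Ad}_xu_-$ differ by $O(1/R)$. The set so described has volume of order $R^4\cdot R^{2m}\cdot R\cdot R^2$: choose $x$, then $u_-$, then the length of $u_+$, then its direction, which at distance $R^2$ from the origin fills a cap of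 radius $R$. The exponent $2m+7$ lies between $d=m+7$ and $Q=2m+10$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Folland}
Folland, Ark. Mat. 13 (1975).

\bibitem{Niedorf}
Lars Niedorf, \emph{Spectral multipliers on two-step stratified Lie groups with degenerate group structure}, arXiv:2501.16262 (2025).

\end{thebibliography}
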